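\title{An elementary amenable group with cut-points in every asymptotic cone}

\begin{abstract}
We construct a two-generated group $G=N\rtimes\mathbb Z$, with $N$ infinite and locally finite, such that every point of every asymptotic cone of $G$ is a cut-point. Hence a finitely generated amenable group that is not virtually cyclic need not have an asymptotic cone without cut-points. The group is a direct limit of HNN extensions of finite groups. The complement of a point in any of its cones has exactly $2^{\aleph_0}$ connected components, some of its cones are $\mathbb R$-trees and some are not, and detours around balls in its Cayley graph can be made longer than any prescribed function of the radius.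
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with a finite symmetric generating set $S$, let $\operatorname{dist}_S$ be the word metric, and write $|g|=\operatorname{dist}_S(1,g)$. Let $\omega$ be a non-principal ultrafilter on $\mathbb N=\{0,1,2,\dots\}$ and let $(d_m)$ be a sequence of positive real numbers with $d_m\to\infty$. The \emph{asymptotic cone} $\operatorname{Cone}_\omega(G,(d_m))$ is the ultralimit of the pointed spaces $(G,\operatorname{dist}_S/d_m,1)$. Its points are the sequences $(x_m)$ in $G$ with $|x_m|/d_m$ bounded, two sequences being identified when $\lim_\omega \operatorname{dist}_S(x_m,y_m)/d_m=0$, and its metric is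
\[
\operatorname{dist}\big((x_m),(y_m)\big)=\lim_\omega \operatorname{dist}_S(x_m,y_m)/d_m .
\]
Up to bi-Lipschitz equivalence the cone does not depend on $S$. It records what one sees of $G$ at the scales $d_m$: whatever has size $o(d_m)$ shrinks to a point, and paths much longer than $d_m$ need not have a limit.

A point $p$ of a connected space $X$ is a \emph{cut-point} if $X\setminus\{p\}$ is not connected. In a cone, cut-points express the lack of efficient detours: a path in the cone that avoids $p=(p_m)$ corresponds to paths in $G$ of length at most $Kd_m$ that avoid the balls of radius $\varepsilon d_m$ about $p_m$ (Lemmas~\ref{lem:limit} and~\ref{lem:discrete}). In $\mathbb Z^2$ detours are cheap; the map $(x_m)\mapsto\lim_\omega x_m/d_m$ identifies every cone with the plane in the $\ell^1$-metric, which has no cut-point. In the free group on $x,y$ the Cayley graph is a tree, every path from $x^k$ to $y^k$ passes through $1$, and the base point of every cone separates $(x^{\lfloor d_m\rfloor})$ from $(y^{\lfloor d_m\rfloor})$. Virtually cyclic groups are degenerate and are excluded throughout: the cones of an infinite virtually cyclic group are lines, which have cut-points,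 and those of a finite group are single points.

These examples suggest that cut-points belong to groups that resemble free groups, and that amenability should rule them out. Recall that $G$ is \emph{amenable} if for every $\varepsilon\in(0,1)$ and every finite $A\subset G$ there is a finite nonempty $F\subset G$ with $|AF|<(1+\varepsilon)|F|$, and \emph{uniformly amenable} if moreover $F$ can be chosen with $|F|\le\varphi(\varepsilon,|A|)$ for a fixed function $\varphi\colon(0,1)\times\mathbb N\to\mathbb N$. The \emph{elementary amenable} groups form the smallest class that contains finite and abelian groups and is closed under subgroups, quotients, extensions and directed unions; all of them are amenable. Subgroups of amenable groups are amenable, and the free group of rank $2$ is not. Two results are known.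
\begin{enumerate}
\item[(i)] If a finitely generated uniformly amenable group is not virtually cyclic, then none of its asymptotic cones has a cut-point.
\item[(ii)] B.~Kleiner asked whether the same holds for all finitely generated amenable groups that are not virtually cyclic. The answer is negative: there is a finitely generated amenable, even elementary amenable, group one of whose asymptotic cones is a tree.
\end{enumerate}
The example in (ii) concerns one cone, that is, one sequence of scales. It cannot be pushed to all cones, since every finitely generated amenable group that is not virtually cyclic has a cone that is not an $\mathbb R$-tree (the short argument is at the end of Section~\ref{sec:trees}). So loops must be visible at some scales, and one may guess that at suitable scales they provide detours around every point. This is the question posed in \cite{Drutu}: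
\begin{quote}
\emph{Does every finitely generated amenable group that is not virtually cyclic have at least one asymptotic cone without cut-points?}
\end{quote}
The answer is no.

\begin{theorem}\label{thm:answer}
There is a finitely generated elementary amenable group $G$, not virtually cyclic, such that for every non-principal ultrafilter $\omega$ and every sequence $d_m\to\infty$, every point of $\operatorname{Cone}_\omega(G,(d_m))$ is a cut-point.
\end{theorem}

A group is \emph{locally finite} if its finitely generated subgroups are finite. An \emph{$\mathbb R$-tree} is a geodesic metric space in which any two distinct points are the endpoints of a unique arc, an arc being a subset homeomorphic to $[0,1]$. We prove the following stronger statement.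

\begin{theorem}\label{thm:main}
Let $f\colon\mathbb N\to\mathbb N$ be a nondecreasing function. There is a group $G=G_f=\langle a,t\rangle$, not virtually cyclic, with $a^2=1$ and $G=N\rtimes\langle t\rangle$, where $N$ is locally finite and infinite and $t$ has infinite order, such that the following hold.
\begin{enumerate}
\item[(1)] For all integers $k>r\ge0$, every edge path in $\operatorname{Cay}(G,\{a,t^{\pm1}\})$ from $t^{-k}$ to $t^k$ with no vertex in the closed ball of radius $r$ about $1$ has length greater than $f(r)$.
\item[(2)] If $f(r)/r\to\infty$, then for every $\omega$, every sequence $d_m\to\infty$ and every point $p$ of $X=\operatorname{Cone}_\omega(G,(d_m))$, the space $X\setminus\{p\}$ has exactly $2^{\aleph_0}$ connected components.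
\item[(3)] If $f(r)/r\to\infty$, then some asymptotic cone of $G$ is an $\mathbb R$-tree and some asymptotic cone of $G$ is not.
\end{enumerate}
\end{theorem}

A locally finite group is a directed union of finite groups, so $G_f$ is elementary amenable, and Theorem~\ref{thm:answer} follows from part~(2) with $f(r)=r^2$.

\begin{remark}\label{rem:oneend}
Paths as in (1) exist, so $f$ cannot be replaced by $\infty$. An infinite finitely generated amenable group has at most two ends, and a two-ended group is virtually cyclic; hence $G$ is one-ended, which means that the complement of a finite ball in the Cayley graph has exactly one infinite component. The projection $G\to\langle t\rangle$ shows that $|t^l|=|l|$, so the rays $\{t^{l}\}_{l\ge k}$ and $\{t^{-l}\}_{l\ge k}$ avoid the ball of radius $r$, and both lie in that component.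
\end{remark}

\begin{remark}\label{rem:uniform}
By (i), the group of Theorem~\ref{thm:answer} is amenable but not uniformly amenable. Thus in (i) ``uniformly amenable'' cannot be weakened to ``amenable'', or even to ``(locally finite)-by-$\mathbb Z$'', even if the conclusion is weakened from ``no cone has a cut-point'' to ``some cone has no cut-point'', or to ``some point of some cone is not a cut-point''.
\end{remark}

Section~\ref{sec:prelim} collects what we need about cones and about groups acting on trees. Section~\ref{sec:idea} shows the idea on the lamplighter group, where it fails, and on the first step of the construction. The group is built in Section~\ref{sec:construction}, and parts (1), (2), (3) of Theorem~\ref{thm:main} are proved in Sections~\ref{sec:detours}, \ref{sec:cut} and~\ref{sec:trees}.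

\section{Cones, trees and finite quotients}\label{sec:prelim}

\subsection{Paths in a group and paths in a cone}

An \emph{edge path} of length $\ell$ in $\operatorname{Cay}(G,S)$ is a sequence of vertices $\gamma(0),\dots,\gamma(\ell)\in G$ with $\gamma(i)=\gamma(i-1)s_i$, $s_i\in S$; its \emph{label} is the word $s_1\cdots s_\ell$. The number of letters of a word $w$ is $\|w\|$, and we use the same symbol for a word and for the group element that it represents. A statement holds for \emph{$\omega$-almost all $m$} if the set of $m$ for which it holds belongs to $\omega$. Finitely many such statements hold simultaneously for $\omega$-almost all $m$, in particular for some $m$, and a statement that holds for all large $m$ holds for $\omega$-almost all $m$ because $\omega$ is non-principal.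

Let $X=\operatorname{Cone}_\omega(G,(d_m))$, with base point $e=(1)$.

\begin{lemma}\label{lem:limit}
Let $(x_m),(y_m)\in X$ and let $\gamma_m$ be an edge path from $x_m$ to $y_m$ of length $\ell_m\le Kd_m$. Then $\gamma(\tau)=\big(\gamma_m(\lfloor\tau\ell_m\rfloor)\big)_m$ defines a $K$-Lipschitz path $\gamma\colon[0,1]\to X$ from $(x_m)$ to $(y_m)$. If every $\gamma_m$ is geodesic, then $\gamma$ is a geodesic parametrized at constant speed.
\end{lemma}

\begin{proof}
The distance between $\gamma_m(\lfloor\sigma\ell_m\rfloor)$ and $\gamma_m(\lfloor\tau\ell_m\rfloor)$ is at most $|\lfloor\sigma\ell_m\rfloor-\lfloor\tau\ell_m\rfloor|$, with equality if $\gamma_m$ is geodesic. This number differs from $|\sigma-\tau|\ell_m$ by at most $1$. Divide by $d_m$ and take the $\omega$-limit.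
\end{proof}

So $X$ is geodesic. Its balls are path connected, by geodesics to the center, and therefore the connected components of an open subset of $X$ are its path components. The cone is also \emph{homogeneous}: a sequence $(g_m)$ with $|g_m|/d_m$ bounded acts on $X$ by the isometry $(x_m)\mapsto(g_mx_m)$, which takes $e$ to $(g_m)$. The next lemma goes from the cone back to the group.

\begin{lemma}\label{lem:discrete}
Let $x,y,z\in X$ with fixed representatives $(x_m),(y_m),(z_m)$, and suppose that some path in $X\setminus\{z\}$ joins $x$ to $y$. Then there are $\varepsilon>0$ and $K<\infty$ such that for $\omega$-almost all $m$ there is an edge path from $x_m$ to $y_m$ of length at most $Kd_m$ all of whose vertices are at distance greater than $2\varepsilon d_m$ from $z_m$.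
\end{lemma}

\begin{proof}
By compactness the path stays at distance at least $4\varepsilon$ from $z$ for some $\varepsilon>0$. By uniform continuity it contains points $p_0=x,p_1,\dots,p_M=y$, $M\ge1$, with consecutive distances less than $\varepsilon$. Choose representatives $(p_{i,m})_m$ with $p_{0,m}=x_m$ and $p_{M,m}=y_m$. For $\omega$-almost all $m$ we have $\operatorname{dist}_S(p_{i,m},p_{i+1,m})<\varepsilon d_m$ and $\operatorname{dist}_S(p_{i,m},z_m)>3\varepsilon d_m$ for all $i$. Join consecutive $p_{i,m}$ by geodesics. The resulting path has length at most $M\varepsilon d_m$, and each of its vertices is within $\varepsilon d_m$ of some $p_{i,m}$. Take $K=M\varepsilon$.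
\end{proof}

The lemma applies also when $x=y$ and $(x_m)$, $(y_m)$ are two representatives of this point: the constant path is allowed.

\subsection{HNN extensions and their trees}

Let $H$ be a group, $B,C\le H$ subgroups and $s\colon B\to C$ an isomorphism. The \emph{HNN extension} is
\[
\Gamma=\langle H,t\mid tbt^{-1}=s(b),\ b\in B\rangle .
\]
An expression $h_0t^{e_1}h_1\cdots t^{e_l}h_l$ with $h_i\in H$ and $e_i=\pm1$ is \emph{reduced} if it contains no subword $th_it^{-1}$ with $h_i\in B$ and no subword $t^{-1}h_it$ with $h_i\in C$. Such a subword can be replaced by an element of $H$, which lowers $l$; so every element of $\Gamma$ has a reduced expression. The group $H$ embeds in $\Gamma$, and \emph{Britton's lemma} states that a reduced expression with $l\ge1$ represents a nontrivial element.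

The \emph{Bass--Serre tree} $T$ of $\Gamma$ has the cosets $gH$ as vertices and the cosets $gC$ as edges, the edge $gC$ joining $gH$ to $gtH$. This is well defined because $ct=ts^{-1}(c)\in tH$ for $c\in C$, and the graph is a tree. The homomorphism $\eta\colon\Gamma\to\mathbb Z$ with $\eta(H)=0$ and $\eta(t)=1$ is constant on each coset $gH$; we call its value the \emph{height} of the vertex. The edge $gC$ joins a vertex of height $\eta(g)$ to one of height $\eta(g)+1$. In a tree, a path in which no edge is traversed twice in a row is the geodesic between its endpoints, and every path with the same endpoints passes through all vertices and edges of the geodesic.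

\begin{lemma}[Crossing lemma]\label{lem:crossing}
Suppose that $\Gamma$ is generated by $t$ and an element $a\in H$ with $a^2=1$, and let $S=\{a,t,t^{-1}\}$. Let $\gamma$ be an edge path in $\operatorname{Cay}(\Gamma,S)$ from $u$ to $v$, and let $[uH,vH]$ be the geodesic of $T$.
\begin{enumerate}
\item[(a)] If the vertex $wH$ lies on $[uH,vH]$, then $\gamma$ has a vertex in the coset $wH$.
\item[(b)] If the edge $zC$ lies on $[uH,vH]$, then $\gamma$ has a vertex in the coset $ztB$.
\item[(c)] If $u=t^{-k}$ and $v=t^k$ with $k\ge1$, then the edge $t^{-1}C$ lies on $[uH,vH]$; so $\gamma$ has a vertex in $B$.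
\end{enumerate}
\end{lemma}

\begin{proof}
The map $g\mapsto gH$ projects $\gamma$ to a path in $T$ from $uH$ to $vH$: a step $g\to ga$ is stationary, a step $g\to gt$ traverses the edge $gC$, and a step $g\to gt^{-1}$ traverses the edge $gt^{-1}C$. The projected path visits $wH$, which is (a). It traverses $zC$, so $\gamma$ has a step $g\to gt$ with $g\in zC$ or a step $g\to gt^{-1}$ with $gt^{-1}\in zC$. The vertex $gt$ in the first case and the vertex $g$ in the second lie in $zCt=zt(t^{-1}Ct)=ztB$. For (c), the path $t^{-k}H,t^{-k+1}H,\dots,t^kH$ along the edges $t^{i}C$, $-k\le i<k$, has strictly increasing height, so consecutive edges are distinct and the path is the geodesic. Apply (b) with $z=t^{-1}$.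
\end{proof}

We think of $ztB$ as a \emph{gate} between the two sides of the edge $zC$. The whole proof rests on making the gates much smaller than the cosets of $H$.

\subsection{Finite quotients of amalgams}

Let $U,V$ be groups with a common subgroup $W$, and let $P=U*_WV$. Then $U$ and $V$ embed in $P$ with $U\cap V=W$, and an alternating product of elements of $U\setminus W$ and $V\setminus W$ is nontrivial. The group $P$ acts without inversions on its Bass--Serre tree, whose vertices are the cosets $gU$ and $gV$, so that vertex stabilizers are the conjugates of $U$ and $V$. We use two more standard facts: a group acting freely and without inversions on a tree is free, and free groups are \emph{residually finite}, that is, every nontrivial element lies outside some subgroup of finite index.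

\begin{lemma}\label{lem:quotient}
Let $P=U*_WV$ with $U,V$ finite. For every finite subset $E\subset P$ there is a homomorphism from $P$ onto a finite group that is injective on $E$.
\end{lemma}

\begin{proof}
We first find a free subgroup of finite index. Let $U$ act on $\Omega=U\times V$ by left multiplication on the first factor, and $V$ on the second. Both actions are free. Their restrictions to $W$ are free with $|U||V|/|W|$ orbits each, so there is a bijection $\beta$ of $\Omega$ that carries the second action of $W$ to the first. Conjugating the action of $V$ by $\beta$, we obtain actions of $U$ and $V$ that agree on $W$, hence a homomorphism $P\to\operatorname{Sym}(\Omega)$ that is injective on $U$ and on $V$. Its kernel $\Phi$ is normal of finite index and meets $U$, $V$ and hence all their conjugates trivially. So $\Phi$ acts freely on the Bass--Serre tree and is free.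

Every $g\in P\setminus\{1\}$ lies outside some normal subgroup of finite index. If $g\notin\Phi$, take $\Phi$. If $g\in\Phi$, take a finite-index subgroup of $\Phi$ that omits $g$ and intersect its finitely many conjugates in $P$. Let $\Psi$ be the intersection of such normal subgroups for the finitely many elements $g=xy^{-1}$ with $x\ne y$ in $E$. Then $P\to P/\Psi$ has the required properties.
\end{proof}

\section{The idea}\label{sec:idea}

Let a group be generated by an involution $a$ and an element $t$, and put $a_i=t^iat^{-i}$. If all subgroups $A_n=\langle a_0,\dots,a_n\rangle$ are finite, the normal closure of $a$ is locally finite and the group is elementary amenable. Such a group can be built by choosing $A_0,A_1,\dots$ one at a time. The group $A_{n+1}$ is generated by $A_n$ and $tA_nt^{-1}$, which share the subgroup $\langle a_1,\dots,a_n\rangle$; so it is a finite quotient of an amalgam of two copies of $A_n$. The relations that make the quotient finite create loops in the Cayley graph, and loops create detours. If the relations are short, so are the detours.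

\begin{example}[The lamplighter group]\label{ex:lamp}
Let $L=\big(\bigoplus_{i\in\mathbb Z}\mathbb Z/2\big)\rtimes\langle t\rangle$, where the sum has basis $(a_i)$, $ta_it^{-1}=a_{i+1}$ and $a=a_0$. For $k\ge1$ follow the word $a\,t^{2k}a\,t^{-2k}a\,t^{2k}a$ from the vertex $t^{-k}$. Since $t^ja=a_jt^j$, the path ends at $a_{-k}a_ka_{-k}a_kt^k=t^k$. It has length $6k+4$. Each vertex other than the endpoints has the form $\nu t^j$ with $\nu\in\{a_{-k},\,a_{-k}a_k,\,a_k\}$. A word of length $l$ represents a product of elements $a_i$ with $|i|<l$ times a power of $t$, so these vertices have length greater than $k$. With $k=r+1$ we get a detour of length $6r+10$ around the ball of radius $r$: property (1) of Theorem~\ref{thm:main} fails for $L$ as soon as $f(r)\ge6r+10$ for some $r$. With $k=\lfloor d_m\rfloor$, Lemma~\ref{lem:limit} gives a path from $(t^{-\lfloor d_m\rfloor})$ to $(t^{\lfloor d_m\rfloor})$ at distance at least $1$ from $e$, in every cone of $L$.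
\end{example}

We make the opposite choice at each step and impose only very long relations. The first step can be done by hand.

\begin{example}[The first step]\label{ex:first}
Let $A_0=\{1,a\}$ and $G_0=A_0*\langle t\rangle$. Its elements correspond to the words without subwords $aa$, $tt^{-1}$, $t^{-1}t$, so its Cayley graph is a tree. The elements $a$ and $a'=tat^{-1}$ generate the infinite dihedral group $P_0=\langle a\rangle*\langle a'\rangle$, and $G_0$ is also the HNN extension $\langle P_0,t\mid tat^{-1}=a'\rangle$: eliminating $a'$ gives back $\langle a,t\mid a^2\rangle$. For $M\ge2$ let $q$ be the map from $P_0$ onto the dihedral group $A_1=P_0/\langle(aa')^M\rangle$ of order $2M$, and let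
\[
G_1=\langle A_1,t\mid tat^{-1}=a'\rangle=\langle a,t\mid a^2,\ (atat^{-1})^M\rangle ,
\]
an HNN extension with $B_1=\{1,a\}$ and $C_1=\{1,a'\}$. The lamplighter group satisfies this relation with $M=2$. We fix $R\ge1$ and take $M>R$.

\emph{No nontrivial $g\in G_0$ of length at most $R$ dies in $G_1$.} Start from a shortest word for $g$ and reduce it over $P_0$, replacing $tpt^{-1}$ with $p\in\{1,a\}$ by $1$ or $a'$, and $t^{-1}pt$ with $p\in\{1,a'\}$ by $1$ or $a$. The number of letters $a,a'$ does not grow, so we arrive at a reduced expression $p_0t^{e_1}\cdots t^{e_l}p_l$ in which each $p_i$ has length at most $R$ in $a,a'$. Nontrivial elements of $\ker q$ have length at least $2M>2R$, so $q$ is injective on the elements of length at most $R$. Hence $q(p_i)\in B_1$ only if $p_i\in\{1,a\}$, and $q(p_i)\in C_1$ only if $p_i\in\{1,a'\}$. The image expression is reduced, and it is nontrivial by Britton's lemma, or because $q(p_0)\ne1$ if $l=0$.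

\emph{Detours in $G_1$.} Let $\gamma$ be an edge path from $t^{-k}$ to $t^k$ in $\operatorname{Cay}(G_1,S)$, with label $w$. If $\|w\|+2k\le R$, then $t^{-k}wt^{-k}$ is trivial in $G_1$, hence in $G_0$; so $\gamma$ is the image of a path from $t^{-k}$ to $t^k$ in the tree $\operatorname{Cay}(G_0,S)$, and it passes through $1$. If $\gamma$ is longer, Lemma~\ref{lem:crossing}(c) still forces it through the gate $B_1=\{1,a\}$. The group $A_1$ is as large as we please, but the gate is the old group $A_0$.
\end{example}

In general $G$ will be a limit of HNN extensions $G_n$ of finite groups $A_n$, and two numbers govern stage $n$: the diameter $D_n$ of $A_n$, and a radius $R_n$, much larger than $D_n$, such that loops of length at most $R_n$ in $G$ are already loops in $G_n$. At a scale $d$ with $D_n\ll d\ll R_n$ the cosets of $A_n$ shrink to points and $G$ looks like a tree. These windows cannot cover all scales, since some cone is not a tree. But the gates of $G_n$ are cosets of $B_n$, which is the image of $A_{n-1}$ and has diameter at most $D_{n-1}$. So the gates of $G_n$ separate $G$ at all scales in the longer window from $D_{n-1}$ to $R_n$. Since $R_n$ is far above $D_n$, where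 the next window starts, consecutive windows overlap generously and every scale is covered.

\section{The construction}\label{sec:construction}

Fix $f$ as in Theorem~\ref{thm:main} and let $S=\{a,t,t^{-1}\}$. We construct, for $n\ge0$, finite groups $A_n$ with a distinguished element $a$, subgroups $B_n,C_n\le A_n$ and isomorphisms $s_n\colon B_n\to C_n$, such that the HNN extension
\[
G_n=\langle A_n,t\mid tbt^{-1}=s_n(b),\ b\in B_n\rangle
\]
satisfies, with $a_i=t^iat^{-i}$,
\begin{enumerate}
\item[(I1)] $A_n=\langle a_0,\dots,a_n\rangle$ in $G_n$; in particular $G_n$ is generated by $a$ and $t$;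
\item[(I2)] $a^2=1$ and $a\notin C_n$.
\end{enumerate}
Condition (I2) will make the groups $A_n$ grow and the trees branch. We write $|\cdot|_n$ for the length in $G_n$ with respect to $S$, and put
\[
D_n=\max_{x\in A_n}|x|_n,\qquad R_n=\max\{R_{n-1},\,2f(D_n)\},\qquad D_{-1}=0,\quad R_{-1}=1 .
\]
Both numbers are determined once stage $n$ is built, and $R_n$ is used to build stage $n+1$.

\subsection{The inductive step}

At stage $0$ take $A_0=\{1,a\}\cong\mathbb Z/2$ and $B_0=C_0=\{1\}$, so $G_0=\mathbb Z/2*\mathbb Z$.

Suppose that stage $n$ is given. We want to make $\langle A_n,tA_nt^{-1}\rangle$ finite, so we rewrite $G_n$ as an HNN extension with this group as base. Let $A_n'=\{x':x\in A_n\}$ be a copy of $A_n$ and let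
\[
P_n=A_n*_{C_n=B_n'}A_n',\qquad s_n(b)\text{ identified with }b'\text{ for }b\in B_n .
\]
In $P_n$ we have $A_n\cap A_n'=C_n=B_n'$. We claim that
\begin{equation}\label{eq:second}
G_n=\langle P_n,t\mid txt^{-1}=x',\ x\in A_n\rangle .
\end{equation}
Indeed, eliminate the generators $x'=txt^{-1}$ on the right. A relation $x'y'=(xy)'$ of $A_n'$ becomes the conjugate by $t$ of the corresponding relation of $A_n$, and the relation $s_n(b)=b'$ becomes $s_n(b)=tbt^{-1}$. So $G_n$ is an HNN extension of $P_n$ with associated subgroups $A_n$ and $A_n'=tA_nt^{-1}$.

For each of the finitely many $g\in G_n\setminus\{1\}$ with $|g|_n\le R_n$ fix an expression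
\begin{equation}\label{eq:reduced}
g=p_0t^{e_1}p_1\cdots t^{e_l}p_l,\qquad p_i\in P_n,\quad e_i=\pm1,
\end{equation}
that is reduced with respect to \eqref{eq:second}. Let $E_n\subset P_n$ be the finite set consisting of $A_n\cup A_n'$ and all these $p_i$. By Lemma~\ref{lem:quotient} there is a homomorphism $q$ from $P_n$ onto a finite group $A_{n+1}$ that is injective on $E_n$. Put
\[
B_{n+1}=q(A_n),\qquad C_{n+1}=q(A_n'),\qquad s_{n+1}(q(x))=q(x')\quad(x\in A_n),
\]
and let $q(a)$ be the distinguished element of $A_{n+1}$, again called $a$. Since $q$ is injective on $A_n$ and on $A_n'$, the map $s_{n+1}$ is a well-defined isomorphism. The relation $txt^{-1}=x'$ of \eqref{eq:second} is sent by $q$ and $t\mapsto t$ to the relation $tq(x)t^{-1}=s_{n+1}(q(x))$ of $G_{n+1}$, so we obtain a homomorphism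
\[
\pi_n\colon G_n\to G_{n+1},\qquad \pi_n|_{P_n}=q,\quad a\mapsto a,\quad t\mapsto t .
\]

We verify (I1) and (I2) at stage $n+1$. The group $A_{n+1}=q(P_n)$ is generated by $B_{n+1}=\pi_n(A_n)=\langle a_0,\dots,a_n\rangle$ and $C_{n+1}=tB_{n+1}t^{-1}=\langle a_1,\dots,a_{n+1}\rangle$, which gives (I1). If $q(a)=q(x')$ for some $x\in A_n$, then $a=x'$ by injectivity on $E_n$, so $a\in A_n\cap A_n'=C_n$, contrary to (I2) at stage $n$. This completes the induction. The maps $\pi_n$ send generators to generators; they are onto and do not increase lengths.

\begin{lemma}\label{lem:stage}
For all $n\ge0$: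
\begin{enumerate}
\item[(a)] $\pi_n(g)\ne1$ for every $g\in G_n\setminus\{1\}$ with $|g|_n\le R_n$;
\item[(b)] $|b|_n\le D_{n-1}$ for every $b\in B_n$;
\item[(c)] $|A_n|\ge2^{n+1}$ and $D_n\ge(n+1)/2$; in particular $D_n\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take the chosen expression \eqref{eq:reduced}. If $l=0$, then $p_0\ne1$, and $q(p_0)\ne1$ because $1,p_0\in E_n$. If $l\ge1$, consider $\pi_n(g)=q(p_0)t^{e_1}\cdots t^{e_l}q(p_l)$. If $q(p_i)\in B_{n+1}=q(A_n)$, then $p_i\in A_n$, and if $q(p_i)\in C_{n+1}=q(A_n')$, then $p_i\in A_n'$, by injectivity on $E_n$. So a subword that spoils reducedness in $G_{n+1}$ would come from such a subword in \eqref{eq:reduced}. The expression is reduced, and $\pi_n(g)\neq1$ by Britton's lemma.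

(b) For $n=0$ the group $B_0$ is trivial. For $n\ge1$ we have $B_n=\pi_{n-1}(A_{n-1})$, and $\pi_{n-1}$ does not increase lengths.

(c) By (I2), $C_{n+1}$ is a proper subgroup of $A_{n+1}$, so $|A_{n+1}|\ge2|C_{n+1}|=2|A_n|$. An element of length at most $D$ is a product of exactly $D$ factors from $S\cup\{1\}$, so $2^{n+1}\le|A_n|\le4^{D_n}$.
\end{proof}

\subsection{The limit group}

Let $K_n$ be the kernel of $\pi_{n-1}\circ\cdots\circ\pi_0\colon G_0\to G_n$. These kernels increase, and we define
\[
G=G_0\Big/\bigcup_nK_n=\varinjlim\,(G_n,\pi_n).
\]
A word in $S$ is trivial in $G$ if and only if it is trivial in some $G_j$. The natural maps $G_n\to G$ send edge paths to edge paths with the same label and do not increase distances; lengths in $G$ are written $|\cdot|$. For a word $w$ in $S$, let $w^{-1}$ be the word in $S$ of the same length obtained by reversing $w$ and exchanging $t$ with $t^{-1}$.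

\begin{lemma}\label{lem:fidelity}
A word in $S$ of length at most $R_n$ that is trivial in $G$ is trivial in $G_n$.
\end{lemma}

\begin{proof}
Suppose that it is nontrivial in $G_n$. If it is nontrivial in $G_j$ for some $j\ge n$, it represents there an element of length at most $R_n\le R_j$, so it is nontrivial in $G_{j+1}$ by Lemma~\ref{lem:stage}(a). By induction it is nontrivial in all $G_j$, $j\ge n$, hence in $G$.
\end{proof}

The height homomorphisms $\eta\colon G_n\to\mathbb Z$ all send $a\mapsto0$ and $t\mapsto1$, so they are compatible with the $\pi_n$ and induce $\eta\colon G\to\mathbb Z$. Each generator changes $\eta$ by at most $1$, so $|\eta(g)|\le|g|$.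

\begin{proposition}\label{prop:algebra}
Let $N=\ker(\eta\colon G\to\mathbb Z)$. Then $G=N\rtimes\langle t\rangle$ with $t$ of infinite order, $N$ is locally finite and infinite, and $G$ is not virtually cyclic.
\end{proposition}

\begin{proof}
Since $\eta(t)=1$, the map $\eta$ restricts to an isomorphism $\langle t\rangle\to\mathbb Z$, which gives the first claim. The subgroup $N_0=\langle a_i:i\in\mathbb Z\rangle$ contains $a$ and is normalized by $t$, so it is normal and every element of $G$ has the form $\nu t^j$ with $\nu\in N_0$. As $\eta(N_0)=0$, we get $N=N_0$. A finite subset of $N$ lies in $\langle a_{-k},\dots,a_k\rangle=t^{-k}\langle a_0,\dots,a_{2k}\rangle t^k$ for some $k$, and by (I1) this group is conjugate to the image of the finite group $A_{2k}$. So $N$ is locally finite.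

Each $\pi_n$ maps $A_n$ injectively into $A_{n+1}$, so $A_n$ embeds in $G$, with image in $N$. By Lemma~\ref{lem:stage}(c), $N$ is infinite. If $G$ had a cyclic subgroup $Z$ of finite index, then $N\cap Z$ would be a torsion subgroup of a cyclic group, hence finite, and of finite index in $N$; this is impossible.
\end{proof}

\begin{remark}\label{rem:lamp}
Proposition~\ref{prop:algebra} uses only that $q$ is injective on $A_n\cup A_n'$. The additional elements $p_i\in E_n$ carry the geometry. To see what fails without them, take $A_n=(\mathbb Z/2)^{n+1}$ with basis $a_0,\dots,a_n$, and let $q$ send $a_i\mapsto a_i$ and $a_i'\mapsto a_{i+1}$. This map is injective on $A_n\cup A_n'$, and the limit is the lamplighter group, since the $a_i$ are then independent commuting involutions. Here $\pi_n$ kills $(aa_{n+1})^2$, which is nontrivial in $P_n\le G_n$ because $a\in A_n\setminus C_n$ and $a_{n+1}=a_n'\in A_n'\setminus B_n'$. This element has length at most $4n+8\le8D_n+4$. So $G_n$ describes the limit only up to a scale comparable with $D_n$.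
\end{remark}

\section{Long detours}\label{sec:detours}

Let $T_n$ be the Bass--Serre tree of $G_n$ as an HNN extension of $A_n$. The group $G$ does not come with an action on $T_n$, but a short path in $G$ can be lifted to $G_n$, where it must cross the gates.

\begin{lemma}[Separation lemma]\label{lem:separation}
Let $n\ge0$, let $u,v$ be words in $S$, and let $z\in G_n$ be such that the edge $zC_n$ lies on the geodesic of $T_n$ from $uA_n$ to $vA_n$. Let $\gamma$ be an edge path in $\operatorname{Cay}(G,S)$ from $u$ to $v$ with
\[
\operatorname{length}(\gamma)+\|u\|+\|v\|\le R_n .
\]
Then $\gamma$ has a vertex at distance at most $|zt|_n+D_{n-1}$ from $1$.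
\end{lemma}

\begin{proof}
Let $w$ be the label of $\gamma$. The word $uwv^{-1}$ is trivial in $G$ and has length at most $R_n$, so it is trivial in $G_n$ by Lemma~\ref{lem:fidelity}. Hence the edge path $\tilde\gamma$ in $\operatorname{Cay}(G_n,S)$ that starts at $u$ and has label $w$ ends at $v$, and it maps onto $\gamma$. By Lemma~\ref{lem:crossing}(b), $\tilde\gamma$ has a vertex in $ztB_n$. By Lemma~\ref{lem:stage}(b) its length in $G_n$ is at most $|zt|_n+D_{n-1}$, and its image in $G$ is a vertex of $\gamma$ of no greater length.
\end{proof}

Given a radius $r\ge0$, the stage to use is the \emph{least} $n$ with $D_n>r$. It exists by Lemma~\ref{lem:stage}(c). Minimality gives $D_{n-1}\le r$ (also for $n=0$, as $D_{-1}=0$), so the gate fits into a ball of radius $r$, while $D_n>r$ makes $R_n\geq 2f(D_n)$ large. No monotonicity of $(D_n)$ is needed.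

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $k>r\ge0$, and let $\gamma$ be an edge path from $t^{-k}$ to $t^k$ of length $\ell\le f(r)$. We show that it meets the closed ball of radius $r$ about $1$. Let $n$ be least with $D_n>r$. The height changes by $2k$ along $\gamma$, so $\ell\ge2k$. Since $f$ is nondecreasing,
\[
\ell+2k\le2\ell\le2f(r)\le2f(D_n)\le R_n .
\]
By Lemma~\ref{lem:crossing}(c) the edge $t^{-1}C_n$ lies on the geodesic from $t^{-k}A_n$ to $t^kA_n$. Lemma~\ref{lem:separation} with $u=t^{-k}$, $v=t^k$, $z=t^{-1}$ gives a vertex of $\gamma$ at distance at most $D_{n-1}\le r$ from $1$.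
\end{proof}

This is the only place where the monotonicity of $f$ is used.

\section{Cut-points in every cone}\label{sec:cut}

Assume from now on that $f(r)/r\to\infty$, and let $X=\operatorname{Cone}_\omega(G,(d_m))$ be any cone.

Part (1) already shows that $e$ is a cut-point. Let $k=\lfloor d_m\rfloor$, and suppose that a path in $X\setminus\{e\}$ joins $(t^{-k})$ to $(t^k)$. Lemma~\ref{lem:discrete} gives edge paths from $t^{-k}$ to $t^k$ of length at most $Kd_m$ that avoid the closed ball of radius $r_m=\lfloor2\varepsilon d_m\rfloor$; here $k>r_m$, as $t^k$ is a vertex of the path. Part (1) gives $f(r_m)<Kd_m$ for $\omega$-almost all $m$, whereas $f(r_m)/d_m\to\infty$.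

To find $2^{\aleph_0}$ components we need many directions at $e$. We leave the line $\{t^i\}$ at the vertex $t^i$ by the letter $a$ and then climb. If $i=o(d_m)$, the branch point converges to $e$, and there are continuum many sublinear sequences $i=\lfloor\theta\sqrt{d_m}\rfloor$ that differ for all large $m$. The next lemma says that two such branches are separated by a gate near the lower branch point; it is here that $a\notin C_n$ is used geometrically.

\begin{lemma}\label{lem:branch}
Let $n\ge0$, $0\le i<j$ and $k\ge1$. The geodesic of $T_n$ from $t^iat^kA_n$ to $t^jat^kA_n$ contains the edge $t^iC_n$.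
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0)--(-1,1);
\draw[dashed] (-1,1)--(-2.6,2.6);
\draw[very thick] (0,0)--(1,1);
\draw[dashed] (1,1)--(2,2);
\draw (2,2)--(3,3);
\draw[dashed] (3,3)--(4,4);
\fill (0,0) circle (2pt) node[below] {$t^iaA_n=t^iA_n$};
\fill (-1,1) circle (2pt) node[left] {$t^iatA_n$};
\fill (-2.6,2.6) circle (2pt) node[left] {$t^iat^kA_n$};
\fill (1,1) circle (2pt) node[right] {$t^{i+1}A_n$};
\fill (2,2) circle (2pt) node[right] {$t^jA_n=t^jaA_n$};
\fill (3,3) circle (2pt) node[right] {$t^jatA_n$};
\fill (4,4) circle (2pt) node[right] {$t^jat^kA_n$};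
\end{tikzpicture}
\caption{The geodesic from $t^iat^kA_n$ to $t^jat^kA_n$ in the Bass--Serre tree of $G_n$, for $i<j$, with height increasing upward. The two edges at the lowest vertex are $t^iaC_n$ (left) and $t^iC_n$ (right, thick); they are distinct because $a\notin C_n$.}
\label{fig:branch}
\end{figure}

\begin{proof}
Since $a\in A_n$, we have $t^iaA_n=t^iA_n$ and $t^jaA_n=t^jA_n$. Consider the path (Figure~\ref{fig:branch}) that descends from $t^iat^kA_n$ to $t^iA_n$ along the edges $t^iat^{l}C_n$, $l=k-1,\dots,0$, climbs to $t^jA_n$ along the edges $t^lC_n$, $l=i,\dots,j-1$, and climbs to $t^jat^kA_n$ along the edges $t^jat^lC_n$, $l=0,\dots,k-1$. The height strictly decreases until $t^iA_n$ and strictly increases afterward. So two consecutive edges can coincide only at $t^iA_n$, where they are $t^iaC_n$ and $t^iC_n$. These are distinct by (I2). The path is therefore the geodesic, and it contains $t^iC_n$.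
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
By homogeneity we may take $p=e$, and it suffices to count path components of $X\setminus\{e\}$. For $\theta\in[0,1)$ put
\[
j_m^\theta=\lfloor\theta\sqrt{d_m}\rfloor,\qquad \xi_\theta=\big(t^{j_m^\theta}\,a\,t^{\lfloor d_m\rfloor}\big)_m .
\]
The length of $t^{j_m^\theta}at^{\lfloor d_m\rfloor}$ is at least its height $j_m^\theta+\lfloor d_m\rfloor$ and at most $j_m^\theta+\lfloor d_m\rfloor+1$. Hence $\operatorname{dist}(e,\xi_\theta)=1$ and $\xi_\theta\in X\setminus\{e\}$.

Let $\theta<\theta'$, and suppose that a path in $X\setminus\{e\}$, possibly constant, joins $\xi_\theta$ to $\xi_{\theta'}$. Write $i=j_m^\theta$, $j=j_m^{\theta'}$, $k=\lfloor d_m\rfloor$, $u=t^iat^k$ and $v=t^jat^k$. Lemma~\ref{lem:discrete} gives $\varepsilon$, $K$ and, for $\omega$-almost all $m$, an edge path $\gamma_m$ from $u$ to $v$ of length at most $Kd_m$ whose vertices are at distance greater than $2\varepsilon d_m$ from $1$. For all large $m$ we have $k\ge1$; we have $i<j$, because $(\theta'-\theta)\sqrt{d_m}>1$; and $\|u\|,\|v\|\le\sqrt{d_m}+1+d_m\le3d_m$.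

Let $n=n(m)$ be least with $D_n>\varepsilon d_m$, so that $D_{n-1}\le\varepsilon d_m$. As $D_{n(m)}>\varepsilon d_m\to\infty$ and $f(r)/r\to\infty$, we have $f(D_n)\ge\varepsilon^{-1}(K+6)D_n$ for all large $m$, and then
\[
R_n\ge f(D_n)\ge\frac{K+6}{\varepsilon}\,D_n\ge(K+6)\,d_m\ge\operatorname{length}(\gamma_m)+\|u\|+\|v\| .
\]
By Lemma~\ref{lem:branch} and Lemma~\ref{lem:separation} with $z=t^i$, the path $\gamma_m$ has a vertex at distance at most
\[
i+1+D_{n-1}\le\sqrt{d_m}+1+\varepsilon d_m
\]
from $1$, and this is less than $2\varepsilon d_m$ for all large $m$. All these conditions hold together for some $m$, and for that $m$ we have a contradiction.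

So the points $\xi_\theta$, $\theta\in[0,1)$, lie in pairwise different components, and $X\setminus\{e\}$ has at least $2^{\aleph_0}$ components. It has at most that many, since $G$ is countable and $|X|\le|G^{\mathbb N}|=2^{\aleph_0}$.
\end{proof}

The constants $K$ and $\varepsilon$ depend on the path in the cone and are not known in advance. This is why $R_n/D_n$ must tend to infinity, which is what the hypothesis $f(r)/r\to\infty$ provides.

\section{A cone that is a tree and a cone that is not}\label{sec:trees}

We keep the assumption $f(r)/r\to\infty$ and now choose the scales in the middle of the windows from $D_n$ to $R_n$. There the whole cosets of $A_n$, and not only the gates, are negligible, so part (a) of the crossing lemma suffices and applies at every point of every geodesic.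

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
\emph{A cone that is an $\mathbb R$-tree.} Let $d_n=\sqrt{D_nR_n}$. Since $R_n/D_n\ge2f(D_n)/D_n\to\infty$, we have
\[
\frac{D_n}{d_n}=\frac{d_n}{R_n}=\sqrt{D_n/R_n}\longrightarrow0 ,
\]
and $d_n\to\infty$ because $D_n\to\infty$. Let $\omega$ be arbitrary and $X=\operatorname{Cone}_\omega(G,(d_n))$. Let $x=(x_n)$ and $y=(y_n)$ be distinct points of $X$, let $c_n$ be a geodesic edge path from $x_n$ to $y_n$, and let $c\subset X$ be the limit geodesic of Lemma~\ref{lem:limit}. Each point of $c$ has the form $z=(z_n)$ with $z_n$ a vertex of $c_n$.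

We claim that every path in $X$ from $x$ to $y$ passes through every such $z$. Otherwise Lemma~\ref{lem:discrete} gives $\varepsilon$, $K$ and, for $\omega$-almost all $n$, edge paths $\gamma_n$ from $x_n$ to $y_n$ of length at most $Kd_n$ whose vertices are at distance greater than $2\varepsilon d_n$ from $z_n$. As $c_n$ is geodesic, its length is at most $Kd_n$ too. Fix such an $n$, so large that $2Kd_n\le R_n$ and $D_n\le\varepsilon d_n$.

Let $w_1,w_2$ be the labels of $\gamma_n,c_n$. The word $w_1w_2^{-1}$ is trivial in $G$ and has length at most $R_n$, so it is trivial in $G_n$ by Lemma~\ref{lem:fidelity}. Hence the edge paths $\tilde\gamma,\tilde c$ in $\operatorname{Cay}(G_n,S)$ that start at $1$ with labels $w_1,w_2$ have a common endpoint $\tilde y$. The map $G_n\to G$ followed by left multiplication by $x_n$ does not increase distances and takes $\tilde\gamma$ to $\gamma_n$ and $\tilde c$ to $c_n$. In particular $\tilde c$ is geodesic: a shorter path between two of its vertices would map to a shorter path between two vertices of $c_n$. Let $\tilde z$ be the vertex of $\tilde c$ corresponding to $z_n$, and let $wA_n$ be the vertex of the geodesic $[A_n,\tilde yA_n]\subset T_n$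 nearest to $\tilde zA_n$. In a tree this vertex lies on all three geodesics $[A_n,\tilde zA_n]$, $[\tilde zA_n,\tilde yA_n]$ and $[A_n,\tilde yA_n]$. Apply Lemma~\ref{lem:crossing}(a) to the part of $\tilde c$ from $1$ to $\tilde z$, to the part from $\tilde z$ to $\tilde y$, and to $\tilde\gamma$. We obtain vertices $g,h,g'\in wA_n$, with $g$ on $\tilde c$ before or at $\tilde z$, with $h$ on $\tilde c$ after or at $\tilde z$, and with $g'$ on $\tilde\gamma$. Two elements of $wA_n$ differ by an element of $A_n$ on the right, so their distance in $G_n$ is at most $D_n$. Since $\tilde z$ lies between $g$ and $h$ on a geodesic, it is within $D_n$ of $g$, hence within $2D_n$ of $g'$. Mapping to $G$, we find a vertex of $\gamma_n$ at distance at most $2D_n\le2\varepsilon d_n$ from $z_n$. This contradiction proves the claim.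

Now let $J$ be an arc with endpoints $x,y$, and let $\alpha\colon[0,1]\to J$ be a homeomorphism. By the claim $c\subset J$. The set $\alpha^{-1}(c)$ is connected and contains $0$ and $1$, so it is $[0,1]$, and $J=c$. Thus $X$ is a geodesic space with unique arcs, that is, an $\mathbb R$-tree.

\emph{A cone that is not an $\mathbb R$-tree.} This holds for every finitely generated amenable group that is not virtually cyclic. A finitely generated group is \emph{hyperbolic} if there is $\delta$ such that in its Cayley graph each side of a geodesic triangle lies in the $\delta$-neighborhood of the union of the other two. By Gromov's theorem, a finitely generated group all of whose asymptotic cones are $\mathbb R$-trees is hyperbolic. A hyperbolic group that is not virtually cyclic contains a free subgroup of rank $2$ and is therefore not amenable. Since $G$ is amenable and not virtually cyclic, one of its cones is not an $\mathbb R$-tree.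
\end{proof}

Together with Proposition~\ref{prop:algebra} and Sections~\ref{sec:detours} and~\ref{sec:cut}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{Drutu}
Cornelia Drutu, \emph{Quasi-isometry rigidity of groups}, arXiv:math/0612256 (2006).

\end{thebibliography}
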